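# A monotone uniform density function for $\Pi^0_1$ sentences over elementary arithmetic

## 1. Elementary arithmetic, $\Pi^0_1$ sentences, density functions

**Definition 1.1 (elementary arithmetic).** Let $L=\{0,1,+,\cdot,2^x,\le\}$. A formula is $\Delta_0$ if all its quantifiers are bounded, that is, of the form $\forall y\le t$ or $\exists y\le t$ with $t$ an $L$-term not containing $y$. The theory $\mathsf{EA}$ has the usual basic axioms for the symbols of $L$, each the universal closure of a $\Delta_0$ formula, and, for every $\theta\in\Delta_0$, the induction axiom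
$$\forall\vec a\,\forall x\,\big[\theta(0)\wedge\forall y<x\,(\theta(y)\to\theta(y+1))\to\theta(x)\big]. \tag{1}$$

Form (1) is equivalent to the usual induction schema for $\Delta_0$ formulas: it clearly implies the usual one, and conversely one obtains (1) by applying usual induction on $x$ to the bracket, which is itself $\Delta_0$. The point of form (1) is that each axiom of $\mathsf{EA}$ is a string of universal quantifiers followed by a $\Delta_0$ formula.

Example: $\mathsf{EA}\vdash\forall x\,(x+1\le2^x)$. At $0$ this says $1\le1$, and from $x+1\le2^x$ we get $x+2\le2^x+1\le2^x+2^x=2^{x+1}$.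

Numerals are unary: $\overline0$ is $0$, and $\overline{n+1}$ is literally $\overline n+1$. Inside code brackets, $\dot n$ denotes the numeral of $n$. I use the usual coding of sequences in $\mathsf{EA}$: a $\Delta_0$-definable sequence with a given length and a given bound on its entries has a code, and the code is bounded by an $L$-term in the length and the bound. By the completeness theorem, "$\mathsf{EA}$ proves $X$" means "every model of $\mathsf{EA}$ satisfies $X$", and I switch between the two freely.

If one prefers $\mathsf{EA}$ without a symbol for $2^x$, nothing changes. The present theory is then an extension by definition, and $\Pi_1$ sentences of $L$ translate effectively into $\mathsf{EA}$-equivalent $\Pi_1$ sentences of the smaller language: introduce universally quantified variables for a bound $t(\vec x)$ on all values that occur in evaluating the $\Delta_0$ part and for the intermediate values in computing $t(\vec x)$, and then use bounded quantifiers below that bound, with the $\Delta_0$ definition of the graph of $2^x$.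

**Definition 1.2 ($\Sigma_1$ and $\Pi_1$ sentences).** A $\Sigma_1$ sentence is $\exists\vec x\,\delta$ and a $\Pi_1$ (that is, $\Pi^0_1$) sentence is $\forall\vec x\,\delta$, with $\delta\in\Delta_0$.

Example: as $\Sigma_1$ sentences let $\top$ be $\exists x\,(x=x)$ and $\bot$ be $\exists x\,\neg(x=x)$. I use the same signs for the $\Pi_1$ sentences $\forall x\,(x=x)$ and $\forall x\,\neg(x=x)$. Negation exchanges the two classes, up to moving the negation sign inside.

**Definition 1.3 (provability).** $\mathrm{Prf}(p,s)$ is the usual $\Delta_0$ formula "$p$ is an $\mathsf{EA}$-proof of the sentence $s$". Codes of parts are $\le$ the code of the whole, and "$p$ is a proof of $s\mathbin{\dot\to}a$" is $\Delta_0$ in $p,s,a$. Put $\Box s:=\exists p\,\mathrm{Prf}(p,s)$, and write $\Box X$ for $\Box\ulcorner X\urcorner$.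

Example: $\Box\bot$ is a $\Sigma_1$ sentence, and $\mathrm{Con}(\mathsf{EA}):=\neg\Box\bot$ is a $\Pi_1$ sentence.

I use the following textbook facts (see Hájek–Pudlák, *Metamathematics of First-Order Arithmetic*).

* (P1) $\mathsf{EA}$ proves that $\Box$ is closed under propositional logic, modus ponens, and instantiation by numerals.
* (P2) $\Sigma_1$-completeness: $\mathsf{EA}\vdash\sigma(\vec x)\to\Box\sigma(\dot{\vec x})$ for every $\Sigma_1$ formula $\sigma$.
* (P3) $\Delta_0$ statements about standard numbers have their true values in every model of $\mathsf{EA}$.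
* (P4) Gödel's second incompleteness theorem, $\mathsf{EA}\nvdash\mathrm{Con}(\mathsf{EA})$, and Löb's theorem: if $\mathsf{EA}\vdash\Box X\to X$, then $\mathsf{EA}\vdash X$. These are used only in the warm-up of Section 2.

**Definition 1.4 (the lattice).** Write $\varphi\vdash\psi$ ("$\varphi$ implies $\psi$") if $\mathsf{EA}\vdash\varphi\to\psi$. Say that $\varphi$ strictly implies $\psi$ if $\varphi\vdash\psi$ but $\psi\nvdash\varphi$. Write $[\varphi]$ for the class of $\varphi$ modulo $\mathsf{EA}$-provable equivalence. The lattice of $\Pi^0_1$ sentences over $\mathsf{EA}$ is the set of classes $[\varphi]$ with $\varphi$ a $\Pi^0_1$ sentence, ordered by $\vdash$.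

Example: $\bot\vdash\mathrm{Con}(\mathsf{EA})\vdash\top$, and both implications are strict. The second is strict by Gödel's theorem. The first is strict because the standard model satisfies $\mathsf{EA}+\mathrm{Con}(\mathsf{EA})$.

**Definition 1.5 (uniform density function).** A uniform density function for this lattice is a function $g$ from pairs of $\Pi^0_1$ sentences to $\Pi^0_1$ sentences such that, whenever $\varphi,\psi$ are $\Pi^0_1$ sentences and $\psi$ strictly implies $\varphi$, the sentence $\psi$ strictly implies $g(\langle\varphi,\psi\rangle)$ and $g(\langle\varphi,\psi\rangle)$ strictly implies $\varphi$.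

Example: the weaker sentence is listed first. By the previous example, $\mathrm{Con}(\mathsf{EA})$ is a legitimate value for $g(\langle\top,\bot\rangle)$.

**Definition 1.6 (monotonicity).** The function $g$ is monotonic in both its coordinates if, for all $\Pi^0_1$ sentences $\varphi,\varphi',\theta$ with $\varphi\vdash\varphi'$, we have $g(\langle\varphi,\theta\rangle)\vdash g(\langle\varphi',\theta\rangle)$ and $g(\langle\theta,\varphi\rangle)\vdash g(\langle\theta,\varphi'\rangle)$.

Example: $\langle\varphi,\psi\rangle\mapsto\varphi\vee\psi$ (written as a $\Pi_1$ sentence) is monotonic in both coordinates, but it is not a density function: if $\psi\vdash\varphi$, its value is equivalent to $\varphi$. The function with value $\top$ if $\varphi$ begins with two universal quantifiers, and $\bot$ otherwise, is not monotonic: $\forall x\forall y\,(x=x)$ implies $\forall x\,(x=x)$, but $\top\nvdash\bot$. In general a monotonic function is extensional, meaning that $\mathsf{EA}$-provably equivalent arguments in either coordinate yield $\mathsf{EA}$-provably equivalent values: apply monotonicity in both directions.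

We can now ask, as in Antonio Montalbán and James Walsh, "On the inevitability of the consistency operator", arXiv:1708.07615 (2017): *is there a recursive uniform density function for the lattice of $\Pi^0_1$ sentences over $\mathsf{EA}$ that is monotonic in both its coordinates?*

Two background facts frame the question. Shavrukov and Visser showed that the full Lindenbaum algebra of $\mathsf{EA}$ (all sentences) has a recursive extensional uniform density function. On the other hand, the full Lindenbaum algebra has no recursive uniform density function that is monotonic in both its coordinates. For $\Pi^0_1$ sentences the answer is positive.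

**Theorem 1.7.** There is a recursive uniform density function for the lattice of $\Pi^0_1$ sentences over $\mathsf{EA}$ that is monotonic in both its coordinates.

The function will be written down explicitly in Section 4.

## 2. Passing to $\Sigma_1$ sentences, and the candidate $A\vee(B\wedge\Box A)$

It is easier to speak about witnesses than about their absence, so we negate everything. Suppose we have a recursive $C$ assigning to $\Sigma_1$ sentences $A,B$ a $\Sigma_1$ sentence $C(A,B)$, such that for all $\Sigma_1$ sentences $A,A_1,B,B_1$:

* (C1) if $A\vdash A_1$ and $B\vdash B_1$, then $C(A,B)\vdash C(A_1,B_1)$;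
* (C2) $A\vdash C(A,B)\vdash A\vee B$;
* (C3) if $B\nvdash A$, then $B\nvdash C(A,B)$;
* (C4) if $B\nvdash A$, then $C(A,B)\nvdash A$.

**Proposition 2.1.** If $C$ is recursive and satisfies (C1)–(C4), then $g(\langle\varphi,\psi\rangle):=\neg C(\neg\varphi,\neg\psi)$, with the negations rewritten so that $\neg\varphi,\neg\psi$ are $\Sigma_1$ and the value is $\Pi_1$, is a recursive uniform density function for the lattice of $\Pi^0_1$ sentences that is monotonic in both coordinates.

**Proof.** Recursiveness is clear. For density, let $\psi$ strictly imply $\varphi$, and put $A=\neg\varphi$, $B=\neg\psi$, $\gamma=g(\langle\varphi,\psi\rangle)$. Then $A\vdash B$ and $B\nvdash A$. By (C2), $A\vdash C(A,B)\vdash A\vee B\vdash B$, that is, $\psi\vdash\gamma\vdash\varphi$. By (C3), $B\nvdash C(A,B)$, that is, $\gamma\nvdash\psi$. By (C4), $C(A,B)\nvdash A$, that is, $\varphi\nvdash\gamma$.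

For monotonicity, let $\varphi\vdash\varphi'$, so $\neg\varphi'\vdash\neg\varphi$. By (C1), $C(\neg\varphi',\neg\theta)\vdash C(\neg\varphi,\neg\theta)$, that is, $g(\langle\varphi,\theta\rangle)\vdash g(\langle\varphi',\theta\rangle)$. Likewise $C(\neg\theta,\neg\varphi')\vdash C(\neg\theta,\neg\varphi)$, that is, $g(\langle\theta,\varphi\rangle)\vdash g(\langle\theta,\varphi'\rangle)$. $\square$

Now the simplest case: $B=\top$, that is, $\psi=\bot$. Let $A$ be a $\Sigma_1$ sentence with $\mathsf{EA}\nvdash A$, and try the value $\Box A$. We have $A\vdash\Box A$ by (P2). If $\mathsf{EA}\vdash\Box A$, then $\Box A$ is true in the standard model, so there is a real proof of $A$, a contradiction; hence $\top\nvdash\Box A$. If $\Box A\vdash A$, then $\mathsf{EA}\vdash A$ by Löb, a contradiction; hence $\Box A\nvdash A$. Finally, $A\vdash A_1$ gives $\Box A\vdash\Box A_1$. So $\Box A$ does all that is wanted at $(A,\top)$. In terms of $\varphi=\neg A$, this value is the consistency of $\mathsf{EA}+\varphi$.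

The natural guess for general $B$ is
$$C_1(A,B):=A\vee(B\wedge\Box A).$$
It is monotonic, so (C1) holds, and (C2) is clear. Also (C4) holds: if $C_1(A,B)\vdash A$, then $\mathsf{EA}\vdash\Box A\to(B\to A)$. By (P2), $\mathsf{EA}\vdash B\to\Box B$, so $\mathsf{EA}\vdash\Box(B\to A)\wedge B\to\Box A$. Hence $\mathsf{EA}\vdash\Box(B\to A)\to(B\to A)$, and Löb's theorem gives $B\vdash A$.

But (C3) fails. Take $A=\bot$ and $B=\Box\bot$. Then $B\nvdash A$ by Gödel's theorem, while $C_1(A,B)$ is $\bot\vee(\Box\bot\wedge\Box\bot)$, which is equivalent to $B$. The argument for $B=\top$ broke exactly where it said that a proof whose existence is asserted is a real proof. Models of a false $\Sigma_1$ sentence $B$ are nonstandard, and there the "proof" of $A$ may be a nonstandard number. To save (C3) we must require the proof of $A$ to be small compared with the witness of $B$, in a sense that can force it to be standard. To save (C1) the sense of "small" must not react to replacing $A$ and $B$ by sentences they imply, an operation that enlarges proofs and witnesses. The next section supplies the measure.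

## 3. Towers of exponentials and the cuts $I_M(z)$

**Definition 3.1 (iterated exponential).** Informally $e_0(x)=x$ and $e_{n+1}(x)=2^{e_n(x)}$. Formally, $e_n(x)=y$ says: $n\le y$, and there is a code of a sequence $(c_0,\dots,c_n)$ with entries $\le y$, $c_0=x$, $c_{i+1}=2^{c_i}$ for $i<n$, and $c_n=y$. The code is bounded by an $L$-term in $y$, so this formula, with free variables $n,x,y$, is $\Delta_0$. Write $e_n(x){\downarrow}$ for $\exists y\,e_n(x)=y$, and write $p\le e_n(0)$ for $\exists z\,(e_n(0)=z\wedge p\le z)$.

Example: $e_n(0)$ for $n=0,\dots,5$ is $0,1,2,4,16,65536$.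

**Lemma 3.2.** $\mathsf{EA}$ proves the following.

* (a) $e_n(x)$ has at most one value; $e_0(x)=x$; if $e_n(x)=y$, then $e_{n+1}(x)=2^y$; if $e_{n+1}(x){\downarrow}$, then $e_n(x){\downarrow}$.
* (b) If $e_n(x){\downarrow}$ and $m<n$, then $e_m(x){\downarrow}$ and $e_m(x)<e_n(x)$. If $e_n(0){\downarrow}$, then $n\le e_n(0)$.
* (c) If $e_n(x'){\downarrow}$ and $x\le x'$, then $e_n(x){\downarrow}$ and $e_n(x)\le e_n(x')$.
* (d) For each standard $k$: $e_k$ is total, and if $e_n(x){\downarrow}$, then $e_{n+k}(x){\downarrow}$ and $e_{n+k}(x)=e_k(e_n(x))=e_n(e_k(x))$.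

**Proof.** Along a sequence as in Definition 3.1 we have $c_{i+1}=2^{c_i}\ge c_i+1$. So the sequence is strictly increasing, and $c_i\ge i$ by $\Delta_0$-induction on $i$.

(a) Two such sequences starting with $x$ agree, by $\Delta_0$-induction on the index, so the value is unique. The one-term sequence $(x)$ shows $e_0(x)=x$. If $(c_0,\dots,c_n)$ shows $e_n(x)=y$, append $2^y$; the entries are $\le2^y$, and $n+1\le y+1\le2^y$. If $(c_0,\dots,c_{n+1})$ is given, drop the last entry; the remaining entries are $\le c_n$, and $n\le c_n$ by the inequality $c_i\ge i$.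

(b) Truncate the sequence at $m$; then $c_m<c_n$. The second claim is part of the definition.

(c) Let $c'$ be the sequence for $e_n(x')$. By $\Delta_0$-induction on $i\le n$ we show that $e_i(x)$ exists and is $\le c'_i$, a statement which is $\Delta_0$ because the value is bounded by $c'_i$. For $i=0$ it says $x\le x'$. For the step, (a) gives $e_{i+1}(x)=2^{e_i(x)}\le2^{c'_i}=c'_{i+1}$.

(d) Totality of $e_k$ and the existence of $e_{n+k}(x)=e_k(e_n(x))$ follow by applying (a) $k$ times. For the last equality take the sequence $(c_0,\dots,c_{n+k})$ for $e_{n+k}(x)$ and drop its first $k$ entries. What remains starts with $c_k=e_k(x)$, has $n$ steps, and ends with $c_{n+k}\ge n$. $\square$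

**Lemma 3.3 (initial segments).** Let $M\models\mathsf{EA}$ and let $I\subseteq M$ be a nonempty initial segment closed under $x\mapsto2^x$. Then $\Delta_0$ formulas are absolute between $I$ and $M$, $\Pi_1$ sentences true in $M$ are true in $I$, and $I\models\mathsf{EA}$.

**Proof.** $I$ contains $0$ and $1=2^0$. It is closed under $+$ and $\cdot$, because $m+m$ and $m\cdot m$ are $\le2^{2^m}$ (take $m$ to be the larger argument). So $I$ is closed under all $L$-terms, terms have the same values in $I$ and $M$, and a bounded quantifier with bound in $I$ ranges over the same elements in both. Hence $\Delta_0$ formulas with parameters in $I$ are absolute. A universal statement with $\Delta_0$ matrix true in $M$ then holds in $I$. All axioms of $\mathsf{EA}$ are of this kind, by form (1) of induction, so $I\models\mathsf{EA}$. $\square$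

**Definition 3.4 (the cut of $z$).** For $M\models\mathsf{EA}$ and $z\in M$ put
$$I_M(z)=\{a\in M:\ a\le e_k(z)\text{ for some }k\in\omega\}.$$

Example: if $z$ is standard, $I_M(z)$ is the standard part of $M$. In general it is an initial segment that contains $z$ and is closed under $2^x$ (if $a\le e_k(z)$, then $2^a\le e_{k+1}(z)$). So $I_M(z)\models\mathsf{EA}$ by Lemma 3.3.

**Lemma 3.5 (counting).** Let $N=I_M(z)$ and $n\in N$. Then $e_n(z){\downarrow}$ holds in $N$ if and only if $n\in\omega$.

**Proof.** If $n\in\omega$, then $e_n$ is total in $N$ by Lemma 3.2(d). Conversely, let $e_n(z)$ exist in $N$. By the definition of $N$, $e_n(z)\le e_k(z)$ for some $k\in\omega$. If $n>k$, then $e_k(z)<e_n(z)$ by Lemma 3.2(b), a contradiction. So $n\le k$, and $n$ is standard. $\square$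

For example, if $z$ is nonstandard, then $e_z(z)$ does not exist in $I_M(z)$. So $\mathsf{EA}$ does not prove $\forall n\,\forall x\,e_n(x){\downarrow}$, although it proves $\forall x\,e_k(x){\downarrow}$ for each standard $k$. Lemma 3.5 is the device that will force proofs to be standard. The next two lemmas will give monotonicity.

**Lemma 3.6 (bounded witnesses).** Let $\delta(\vec y)$, $\varepsilon(\vec y,w)$ be $\Delta_0$ and $\mathsf{EA}\vdash\forall\vec y\,(\delta(\vec y)\to\exists w\,\varepsilon(\vec y,w))$. Let $M\models\mathsf{EA}$, let $z\in M$, let $\vec a\le z$ in $M$, and let $M\models\delta(\vec a)$. Then there are $j\in\omega$ and $w\le e_j(z)$ with $M\models\varepsilon(\vec a,w)$.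

**Proof.** $I_M(z)$ is a model of $\mathsf{EA}$ containing $\vec a$, and $\delta(\vec a)$ holds there by absoluteness. So some $w\in I_M(z)$ satisfies $\varepsilon(\vec a,w)$ in $I_M(z)$, hence in $M$. By definition of $I_M(z)$, $w\le e_j(z)$ for some $j\in\omega$. $\square$

**Lemma 3.7 (shifting).** Let $M\models\mathsf{EA}$, let $e_n(u){\downarrow}$ in $M$, and let $j,k\in\omega$. If $u_1\le e_k(u)$ and $p_1\le e_j(e_n(0))$, then $p_1\le e_{n+j}(0)$ and $e_{n+j}(u_1){\downarrow}$.

**Proof.** By Lemma 3.2(c), $e_n(0)$ exists. By (d), $e_j(e_n(0))=e_{n+j}(0)$. Again by (d), $e_{n+j}(u)$ exists, and so does $e_{n+j+k}(u)=e_{n+j}(e_k(u))$. Since $u_1\le e_k(u)$, (c) gives $e_{n+j}(u_1){\downarrow}$. $\square$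

So call a proof $p$ *small relative to $u$* if there is $n$ with $p\le e_n(0)$ and $e_n(u){\downarrow}$. By Lemmas 3.6 and 3.7, this notion survives the enlargements of $p$ and $u$ that $\mathsf{EA}$-provable implications cause: only $n$ has to be raised, by a standard amount.

## 4. True $\Sigma_1$ sentences as hypotheses, and the sentence $C(A,B)$

For a $\Sigma_1$ sentence $B=\exists\vec x\,\delta_B(\vec x)$ let $W_B(u):=\exists\vec x\le u\,\delta_B(\vec x)$. This is $\Delta_0$, and $\mathsf{EA}\vdash B\leftrightarrow\exists u\,W_B(u)$.

What should the small proof prove? If it must prove $A$ itself, the argument for (C4) in Section 2 gets stuck: it passed from $B$ and $\Box(B\to A)$ to $\Box A$, through a proof of $B$ built from a witness. Such a proof contains the numeral of the witness, so its code exceeds the witness. But in $I_M(u)$ with $u$ nonstandard, Lemma 3.5 says that only standard proofs are small relative to $u$.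

If instead the small proof must prove $B\to A$, then, as we shall see, (C4) can be saved, but now the argument for monotonicity in $B$ gets stuck: when $B\vdash B_1$, a proof of $B\to A$ gives no proof of $B_1\to A$ (the transformation goes the other way), and the detour through a proof of $A$ is again too long.

The way out is to let the proof use *some* true $\Sigma_1$ sentence $s$ as hypothesis, not tied to $B$ at all. The size of the witnesses for $s$ is not restricted. For (C1) we keep $s$, and for (C4) we may choose $s=B$. For this we need to speak about truth of $\Sigma_1$ sentences.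

**Lemma 4.1 (truth).** There is a $\Sigma_1$ formula $\mathrm{True}(s)$ such that $\mathsf{EA}\vdash\sigma\leftrightarrow\mathrm{True}(\ulcorner\sigma\urcorner)$ for every (standard) $\Sigma_1$ sentence $\sigma$.

**Proof.** Let $\mathrm{True}(s)$ say: $s$ is a $\Sigma_1$ sentence $\exists\vec x\,\delta$, and there are values $\vec a$ and a coded finite function $E$ with the following properties. The arguments of $E$ are pairs $(e,b)$, where $e$ is a subterm or subformula of $\delta$ and $b$ is an assignment of numbers to the variables of $\delta$. The domain is closed as Tarski's clauses require: with $(e,b)$ it contains $(e',b)$ for the immediate parts $e'$ of a term, an atomic formula or a Boolean combination $e$; and if $e$ is $\exists y\le t\,\theta$ or $\forall y\le t\,\theta$, it contains $(t,b)$ and all $(\theta,b[y{:=}c])$ with $c\le E(t,b)$. $E$ obeys Tarski's clauses at every element of its domain. Finally, $E(\delta,\vec a)=1$, where $\vec a$ is extended by $0$ to the other variables. The part after "there are $\vec a$, $E$" is $\Delta_0$.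

*From $\mathrm{True}(\ulcorner\sigma\urcorner)$ to $\sigma$.* Let $\sigma=\exists\vec x\,\delta$ be standard. By external induction on the finitely many subexpressions $e$ of $\delta$, $\mathsf{EA}$ proves that every such $E$ has the correct value at each $(e,b)$ in its domain. For $\exists y\le t\,\theta$, for instance, $E(t,b)$ is correct, the domain contains $(\theta,b[y{:=}c])$ for all $c$ up to that value, and $E$ is correct there, so Tarski's clause gives the correct value. Thus $E(\delta,\vec a)=1$ yields $\delta(\vec a)$, hence $\sigma$.

*From $\sigma$ to $\mathrm{True}(\ulcorner\sigma\urcorner)$.* Let $\delta(\vec a)$ hold. Let $m_0$ be the sum of the entries of $\vec a$, and let $m_{d+1}$ be $m_d$ plus the sum of the values of all bounding terms of $\delta$ with every variable set to $m_d$. For each standard $d$ this is an $L$-term in $\vec a$, and $L$-terms are monotone in their variables. Take as domain all $(e,b)$ where $e$ occurs at depth $d$ in $\delta$ and $b$ has values $\le m_d$. The domain is closed: the parts of a depth-$d$ expression occur at depth $d+1$, and the value of a bounding term under an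 assignment with values $\le m_d$ is $\le m_{d+1}$. The function giving the correct values on this domain is $\Delta_0$-definable, by a finite case distinction over the subexpressions of $\delta$, and its arguments and values are bounded by an $L$-term in $\vec a$. So it has a code, which is the required $E$. $\square$

**Definition 4.2 (the sentence $C(A,B)$).** For $\Sigma_1$ sentences $A,B$ let
$$C(A,B):=A\ \vee\ \exists u,s,p,n\,\big[W_B(u)\wedge\Sigma_1\mathrm{Sent}(s)\wedge\mathrm{True}(s)\wedge\mathrm{Prf}(p,s\mathbin{\dot\to}\ulcorner A\urcorner)\wedge p\le e_n(0)\wedge e_n(u){\downarrow}\big], \tag{2}$$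
rewritten effectively as a $\Sigma_1$ sentence. Here $\Sigma_1\mathrm{Sent}(s)$ is the $\Delta_0$ formula "$s$ is a $\Sigma_1$ sentence".

Example: $C(\bot,\top)$ is $\mathsf{EA}$-equivalent to "some true $\Sigma_1$ sentence is refutable", that is, to
$$\exists s,p\,[\Sigma_1\mathrm{Sent}(s)\wedge\mathrm{True}(s)\wedge\mathrm{Prf}(p,s\mathbin{\dot\to}\ulcorner\bot\urcorner)].$$
One direction drops conditions (the disjunct $A=\bot$ is refutable). For the other, $W_\top(0)$ holds, so take $u=0$; we need $n$ with $p\le e_n(0)$. $\mathsf{EA}$ proves $\exists n\le p\,\exists z\le2^p\,(e_n(0)=z\wedge p\le z)$ by $\Delta_0$-induction on $p$. For $p=0$ take $n=z=0$. Given $n,z$ for $p$, keep them for $p+1$ if $p+1\le z$; otherwise $z=p$, and $n+1\le p+1$ works with $e_{n+1}(0)=2^p\ge p+1$. So at this pair smallness is no restriction at all.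

At the bad pair $A=\bot$, $B=\Box\bot$ of Section 2 it is a restriction. Let $M\models\mathsf{EA}+\Box\bot$, let $q$ be the least proof of $\bot$ in $M$, and work in $I_M(q)$. Since $\mathsf{EA}$ is consistent, (P3) shows that $q$ is nonstandard. There $W_B(u)$ holds exactly for $u\ge q$, so $e_n(u){\downarrow}$ implies $e_n(q){\downarrow}$, which forces $n$ standard, and then $q\not\le e_n(0)$. The proof $q$ no longer counts as small.

**Theorem 4.3.** Let $A,A_1,B,B_1$ be $\Sigma_1$ sentences.

1. If $A\vdash A_1$ and $B\vdash B_1$, then $C(A,B)\vdash C(A_1,B_1)$.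
2. $A\vdash C(A,B)\vdash A\vee B$.
3. If $B\nvdash A$, then $B\nvdash C(A,B)$.
4. If $B\nvdash A$, then $C(A,B)\nvdash A$.

Since $C$ is recursive, Theorem 4.3 and Proposition 2.1 give Theorem 1.7. It remains to prove the four clauses. Clause 2 is immediate: $A$ is a disjunct of $C(A,B)$, and the other disjunct contains $W_B(u)$, which implies $B$.

## 5. Monotonicity of $C$ by bounded witnesses

**Proof of Theorem 4.3, clause 1.** Let $A\vdash A_1$, $B\vdash B_1$, and $M\models\mathsf{EA}+C(A,B)$. We show $M\models C(A_1,B_1)$. If $M\models A$, then $M\models A_1$ and we are done. Otherwise fix $u,s,p,n\in M$ witnessing the second disjunct of (2).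

**Step 1: a witness for $B_1$ not far above $u$.** Since $B\vdash B_1$, we have $\mathsf{EA}\vdash\forall u\,(W_B(u)\to\exists u_1\,W_{B_1}(u_1))$. Lemma 3.6 with $z=u$ gives $k\in\omega$ and $u_1\le e_k(u)$ with $M\models W_{B_1}(u_1)$.

**Step 2: a proof of $s\to A_1$ not far above $e_n(0)$.** There is a real proof of $A\to A_1$. Appending it to a proof of $s\to A$ and using propositional logic yields a proof of $s\to A_1$, and $\mathsf{EA}$ knows this:
$$\mathsf{EA}\vdash\forall p,s\,\big[\Sigma_1\mathrm{Sent}(s)\wedge\mathrm{Prf}(p,s\mathbin{\dot\to}\ulcorner A\urcorner)\to\exists p_1\,\mathrm{Prf}(p_1,s\mathbin{\dot\to}\ulcorner A_1\urcorner)\big].$$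
We have $s\le p\le e_n(0)$. So Lemma 3.6 with $z=e_n(0)$ gives $j\in\omega$ and $p_1\le e_j(e_n(0))$ with $M\models\mathrm{Prf}(p_1,s\mathbin{\dot\to}\ulcorner A_1\urcorner)$.

**Step 3: the new proof is small relative to the new witness.** By Lemma 3.7, $p_1\le e_{n+j}(0)$ and $e_{n+j}(u_1){\downarrow}$. The statement $\mathrm{True}(s)$ in $M$ is unchanged. So $u_1,s,p_1,n+j$ witness $C(A_1,B_1)$ in $M$. $\square$

## 6. Forcing the proof to be standard: $B\nvdash C(A,B)$

**Proof of Theorem 4.3, clause 3.** Let $B\nvdash A$, and fix $M\models\mathsf{EA}+B+\neg A$. We look for a model of $\mathsf{EA}+B$ in which $C(A,B)$ fails.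

**Step 1: shrink the model to the least witness of $B$.** Let $u_0\in M$ be least with $W_B(u_0)$; it exists by $\Delta_0$-induction. Put $N=I_M(u_0)$. Then $N\models\mathsf{EA}$. Also $N\models B$, since $W_B(u_0)$ holds in $N$ by absoluteness. And $N\models\neg A$, since $\neg A$ is $\Pi_1$ and goes down from $M$ to $N$ (Lemma 3.3).

**Step 2: in $N$, small proofs are standard.** Suppose $N\models C(A,B)$. As $N\models\neg A$, there are $u,s,p,n\in N$ witnessing the second disjunct of (2) in $N$. By absoluteness $W_B(u)$ holds in $M$, so $u\ge u_0$ by minimality. Since $e_n(u){\downarrow}$ in $N$, Lemma 3.2(c) gives $e_n(u_0){\downarrow}$ in $N$. By Lemma 3.5, $n$ is standard. So $e_n(0)$ is standard, and hence so are $p\le e_n(0)$ and $s\le p$.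

**Step 3: a standard proof is a real proof.** By (P3), $s=\ulcorner\sigma\urcorner$ for a real $\Sigma_1$ sentence $\sigma$, and $p$ is a genuine $\mathsf{EA}$-proof of $\sigma\to A$. Thus $\mathsf{EA}\vdash\sigma\to A$. Since $N\models\mathrm{True}(\ulcorner\sigma\urcorner)$, Lemma 4.1 gives $N\models\sigma$. Hence $N\models A$, a contradiction. So $N\not\models C(A,B)$, and $B\nvdash C(A,B)$. $\square$

Note that $\mathrm{True}(s)$ carried no size restriction, and none was needed: $\sigma$ is standard because $p$ is, and its witnesses may be anywhere in $N$.

## 7. Löb's argument for small proofs: $C(A,B)\nvdash A$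

Fix $\Sigma_1$ sentences $A,B$, and let $T=\mathsf{EA}+B$. Taking $s=B$ in (2) leads to the "small provability from $B$" predicate
$$\Delta(x):=\exists u,p,n\,\big[W_B(u)\wedge\mathrm{Prf}(p,\ulcorner B\urcorner\mathbin{\dot\to}x)\wedge p\le e_n(0)\wedge e_n(u){\downarrow}\big].$$
For a sentence $X$ write $\Delta X$ for the sentence $\Delta(\ulcorner X\urcorner)$. We want Löb's theorem for $\Delta$ over $T$, and for this the three derivability conditions. The third is the delicate one. There one must prove inside $\mathsf{EA}$, by a small proof, that *every* $u$ with $W_B(u)$ allows a smallness bound, so the formal proof needs totality of $e_n$ for a possibly nonstandard $n$. We saw that $\mathsf{EA}$ does not prove $\forall n\,\forall x\,e_n(x){\downarrow}$. It does prove that each instance is provable.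

**Lemma 7.1.** Let $H(n):=\forall x\,e_n(x){\downarrow}$. Then $\mathsf{EA}\vdash\forall n\,\Box H(\dot n)$.

**Proof.** By Lemma 3.2(a), $\mathsf{EA}\vdash H(0)$ and $\mathsf{EA}\vdash\forall n\,(H(n)\to H(n+1))$. Fix real proofs of these two sentences. Given $n$, write them down and append, successively for $i<n$, the instantiation $H(\overline i)\to H(\overline i+1)$ and the result $H(\overline{i+1})$ of modus ponens; this fits because $\overline{i+1}$ is literally $\overline i+1$. We get a $\Delta_0$-definable sequence of $O(n)$ lines, each of length $O(n)$. Its length and entries are bounded by $L$-terms in $n$, so $\mathsf{EA}$ proves that it has a code. By $\Delta_0$-induction on the line number, $\mathsf{EA}$ checks that each line is correct and that the last one is $H(\overline n)$. $\square$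

**Lemma 7.2.** For all sentences $X,Y$:

* (L1) if $T\vdash X$, then $T\vdash\Delta X$;
* (L2) $T\vdash\Delta(X\to Y)\wedge\Delta X\to\Delta Y$;
* (L3) $T\vdash\Delta X\to\Delta\Delta X$.

**Proof.** We argue in an arbitrary $M\models T$.

**Step 1: (L1), real proofs are small.** If $T\vdash X$, there is a real $\mathsf{EA}$-proof $p$ of $B\to X$. Choose a standard $n$ with $p\le e_n(0)$, and any $u\in M$ with $W_B(u)$, which exists as $M\models B$. Since $n$ is standard, $e_n(u){\downarrow}$ by Lemma 3.2(d). So $(u,p,n)$ witnesses $\Delta X$.

**Step 2: (L2), small proofs combine.** Let $(u_1,p_1,n_1)$ and $(u_2,p_2,n_2)$ witness $\Delta(X\to Y)$ and $\Delta X$. Let $n=\max(n_1,n_2)=n_i$, and put $u=u_i$ for the same $i$. Then $W_B(u)$ and $e_n(u){\downarrow}$. By Lemma 3.2(c), $z:=e_n(0)$ exists, and by (b), $p_1,p_2\le z$. $\mathsf{EA}$ proves that if there are proofs of $B\to(X\to Y)$ and $B\to X$, then there is a proof of $B\to Y$. So Lemma 3.6 gives $j\in\omega$ and $r\le e_j(z)$ with $\mathrm{Prf}(r,\ulcorner B\to Y\urcorner)$ in $M$. By Lemma 3.7 (with $u_1,p_1$ there taken to be $u,r$, and $k=0$), $r\le e_{n+j}(0)$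 and $e_{n+j}(u){\downarrow}$. So $(u,r,n+j)$ witnesses $\Delta Y$.

**Step 3: preparing (L3), an existence statement in $\mathsf{EA}$.** Put $\theta(p,n):=\mathrm{Prf}(p,\ulcorner B\to X\urcorner)\wedge p\le e_n(0)$, a $\Sigma_1$ formula. We claim
$$\mathsf{EA}\vdash\forall p,n\,\big[\theta(p,n)\to\exists p'\,\mathrm{Prf}(p',\ulcorner B\to\Delta X\urcorner)\big]. \tag{3}$$
First, $\mathsf{EA}\vdash\forall p,n\,\big(\theta(p,n)\wedge H(n)\to(B\to\Delta X)\big)$. Indeed, given $B$, take $u$ with $W_B(u)$; then $H(n)$ gives $e_n(u){\downarrow}$, and $(u,p,n)$ witnesses $\Delta X$. By instantiation (P1),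
$$\mathsf{EA}\vdash\forall p,n\,\Box\big(\theta(\dot p,\dot n)\wedge H(\dot n)\to(B\to\Delta X)\big).$$
Now reason in $\mathsf{EA}$ and assume $\theta(p,n)$. By $\Sigma_1$-completeness (P2), $\Box\theta(\dot p,\dot n)$. By Lemma 7.1, $\Box H(\dot n)$. By (P1), $\Box(B\to\Delta X)$. This proves (3).

**Step 4: (L3), making the proof small.** Let $(u,p,n)$ witness $\Delta X$ in $M$, and put $z=e_n(0)$. Then $p\le z$, and $n\le z$ by Lemma 3.2(b). The formula $\mathrm{Prf}(p,\ulcorner B\to X\urcorner)\wedge e_n(0)=z\wedge p\le z$ is $\Delta_0$ in $p,n,z$ and implies $\theta(p,n)$. So by (3), $\mathsf{EA}$ proves that it implies $\exists p'\,\mathrm{Prf}(p',\ulcorner B\to\Delta X\urcorner)$. Lemma 3.6, with parameters $p,n,z\le z$, gives $j\in\omega$ and $p'\le e_j(z)=e_j(e_n(0))$ with $\mathrm{Prf}(p',\ulcorner B\to\Delta X\urcorner)$ in $M$. By Lemma 3.7 (with $u_1=u$, $k=0$), $p'\le e_{n+j}(0)$ and $e_{n+j}(u){\downarrow}$. So $(u,p',n+j)$ witnesses $\Delta\Delta X$. $\square$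

In Step 4 the witness $u$ is kept; it enters the new proof only through the universal statement $H(\overline n)$, never through its own numeral. This is what avoids the long proof of $B$ on which the first variant in Section 4 got stuck.

**Proof of Theorem 4.3, clause 4.** Suppose $C(A,B)\vdash A$. We show $B\vdash A$.

**Step 1: $T$ proves $\Delta A\to A$.** In $T$ we have $B$, hence $\mathrm{True}(\ulcorner B\urcorner)$ by Lemma 4.1. So if $(u,p,n)$ witnesses $\Delta A$, then $u,\ulcorner B\urcorner,p,n$ witness the second disjunct of (2). Thus $T\vdash\Delta A\to C(A,B)$, and by assumption $T\vdash\Delta A\to A$.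

**Step 2: Löb's argument.** By the diagonal lemma, applied to the formula $\Delta(x)\to A$, there is a sentence $D$ with
$$\mathsf{EA}\vdash D\leftrightarrow(\Delta D\to A).$$
Since $T\vdash D\to(\Delta D\to A)$, (L1) gives $T\vdash\Delta(D\to(\Delta D\to A))$. Two applications of (L2) give $T\vdash\Delta D\to(\Delta\Delta D\to\Delta A)$. By (L3), $T\vdash\Delta D\to\Delta\Delta D$, so $T\vdash\Delta D\to\Delta A$. With Step 1, $T\vdash\Delta D\to A$. By the choice of $D$, therefore, $T\vdash D$, and by (L1), $T\vdash\Delta D$. Hence $T\vdash A$, that is, $B\vdash A$. $\square$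

This proves all four clauses of Theorem 4.3. By Proposition 2.1, the recursive function $g(\langle\varphi,\psi\rangle)=\neg C(\neg\varphi,\neg\psi)$ is a uniform density function for the lattice of $\Pi^0_1$ sentences over $\mathsf{EA}$ that is monotonic in both its coordinates, which is Theorem 1.7. $\blacksquare$
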